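# The Unitization of $\mathcal K(\ell_2)$ as a Calkin Algebra

## 1. Matrices over a space with few operators

All Banach spaces and algebras are complex unless we say otherwise, and "operator" means bounded linear operator. $\mathcal L(F,G)$ and $\mathcal K(F,G)$ are the bounded and the compact operators from $F$ to $G$; $\mathcal L(F)=\mathcal L(F,F)$ and $\mathcal K(F)=\mathcal K(F,F)$. The Calkin algebra is $\mathrm{Cal}(F)=\mathcal L(F)/\mathcal K(F)$, and $[T]$ is the class of $T$.

Let $D$ be an infinite-dimensional Banach space on which every operator is a scalar plus a compact: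
$$\mathcal L(D)=\mathbb CI+\mathcal K(D).\tag{1}$$
Argyros and Haydon constructed a real space of this kind; Section 4 recalls it and passes to a complex version, which is our $D$ from now on. Since $I$ is not compact, the scalar in $T=\lambda I+K$ is unique, so $\mathrm{Cal}(D)=\mathbb C$.

Now take $D\oplus D$. An operator on it is a matrix $T=(T_{ab})_{a,b\le 2}$ with entries in $\mathcal L(D)$, so $T_{ab}=\lambda_{ab}I+K_{ab}$. Multiply two such matrices: the $(a,b)$ entry of $TT'$ is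
$$\sum_c(\lambda_{ac}I+K_{ac})(\lambda'_{cb}I+K'_{cb})=\Big(\sum_c\lambda_{ac}\lambda'_{cb}\Big)I+\text{compact}.$$
So $T\mapsto(\lambda_{ab})$ is a homomorphism onto $M_2(\mathbb C)$. Its kernel consists of the matrices with compact entries, which are exactly the compact operators on $D\oplus D$. Hence $\mathrm{Cal}(D\oplus D)\cong M_2(\mathbb C)$. The same computation gives $\mathrm{Cal}(D^k)\cong M_k(\mathbb C)$, and, for any $X$, $\mathrm{Cal}(X^k)\cong M_k(\mathrm{Cal}(X))$.

Let $k\to\infty$. Norm the finite matrices as operators on $\ell_2$; the completion of $\bigcup_kM_k(\mathbb C)$ is $\mathcal K(\ell_2)$. It has no unit, while $\mathrm{Cal}(X)$ has the unit $[I]$ when $X$ is infinite-dimensional. So a unit must be adjoined. The *unitization* of an algebra $\mathcal A$ is $\mathcal A\oplus\mathbb C$ with $(A,\lambda)(B,\mu)=(AB+\lambda B+\mu A,\lambda\mu)$. (For $\mathcal A=M_k(\mathbb C)$ it is $M_k(\mathbb C)\times\mathbb C$, through $(A,\lambda)\mapsto(A+\lambda I,\lambda)$.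 This is finite-dimensional and semi-simple, and such algebras are known to be Calkin algebras.) The case of $c_0$ is also known: the unitization of $\mathcal K(c_0)$ is isomorphic to a Calkin algebra. Our question comes from Pavlos Motakis and Daniele Puglisi, "The compact operators on $c_0$ as a Calkin algebra", arXiv:2403.04137 (2024): is there a Banach space $X$ such that $\mathrm{Cal}(X)$ is isomorphic, as a Banach algebra, to the unitization of $\mathcal K(\ell_2)$? Isomorphic means that there is a bounded bijective algebra homomorphism; its inverse is then automatically bounded.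

**Theorem 1.1.** Yes. The unitization of $\mathcal K(\ell_2)$ is isomorphic, as a Banach algebra, to $\mathrm{Cal}(X)$ for some separable complex Banach space $X$.

## 2. Rotations and diagonals on $\ell_2(D)$

The sensible first candidate is $\ell_2(D)$, the space of sequences $(d_k)$ in $D$ with norm $(\sum\|d_k\|^2)^{1/2}$. It fails in two separate ways.

**Rotations are unbounded.** We shall see in Section 5 that for each $n$ there are $x_1,\dots,x_n\in D$ with
$$\max_k|a_k|\le\Big\|\sum_{k\le n}a_kx_k\Big\|\le4\max_k|a_k|\qquad(a_k\in\mathbb C).\tag{2}$$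
Let $\omega=e^{2\pi i/n}$ and let $U=(n^{-1/2}\omega^{jk})_{j,k\le n}$, a unitary matrix. The vector $x=(x_1,\dots,x_n,0,\dots)$ has norm at least $\sqrt n$. The $j$-th coordinate of $(U\otimes I)x$ is $n^{-1/2}\sum_k\omega^{jk}x_k$, of norm at most $4n^{-1/2}$, so $\|(U\otimes I)x\|\le4$. Hence $\|U^{-1}\otimes I\|\ge\sqrt n/4$ although $U^{-1}$ is unitary. The map $A\mapsto A\otimes I$ from finite matrices to operators on $\ell_2(D)$ is unbounded.

**There are too many diagonals.** For $a\in\ell_\infty$ let $T_a(d_k)=(a_kd_k)$. Let $K$ be compact and let $(y_i)$ be a normalized weakly null sequence in the $k$-th copy of $D$ (it exists by Fact 4.3 below). Then $\|Ky_i\|\to0$, so $\|T_a+K\|\ge\lim_i\|T_ay_i+Ky_i\|=|a_k|$. Hence $\|[T_a]\|\ge\|a\|_\infty$, and the classes $[T_a]$ with $a\in\{0,1\}^{\mathbb N}$ form an uncountable set with mutual distances at least $1$. So $\mathrm{Cal}(\ell_2(D))$ is not separable, while the unitization of $\mathcal K(\ell_2)$ is.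

The first defect is cured by a better norm: on a tensor product $Y\otimes\ell_2$ one can choose norms for which $\|I\otimes A\|\le\|A\|$ for every matrix $A$. Such a norm does nothing about the second defect; on the contrary, now every $A\in\mathcal L(\ell_2)$ acts. To remove the noncompact $A$ we will not use the tensor product $B$ itself but an extension $0\to D\to X\to B\to0$, with quotient map $q$, twisted so strongly that $I\otimes A$ lifts to $X$ when $A$ is compact, and otherwise only when $A$ is a scalar plus a compact. An operator $T$ on $X$ has the following parts, and each must be controlled.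

1. The part from $D$ to $B$, that is $qT|_D$. It has to be compact.
2. The part from $D$ to $D$. By (1) it is $\lambda I$ plus a compact.
3. Once $T-\lambda I$ has been corrected to vanish on $D$, it is $\hat Tq$ with $\hat T:B\to X$. We need $\hat T$ to be a norm limit of operators that see finitely many coordinates of $\ell_2$.
4. For operators that see one coordinate, i.e. operators $Y\to X$, we must know the operators $Y\to B$, and there must be no noncompact operator $Y\to D$.

The last requirement shows why $Y=D$ is not allowed. In that case pick $v\in\ell_2^*$ and let $v^\#:B\to D$ be the operator $d\otimes u\mapsto v(u)d$. The operator $v^\#q$, followed by the inclusion $D\to X$, maps $X$ into $D$ and is noncompact as soon as some $D\to B$, $d\mapsto d\otimes u$ with $v(u)=1$, lifts to an operator $D\to X$, as it will. It induces $0$ on $B$, so it is not a lift of a matrix: an additional element of the Calkin algebra. We need a $Y$ with few operators and none, modulo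 compacts, into $D$.

## 3. Bases with upper and lower estimates

The construction uses little about $\ell_2$. Here is what it uses.

**Theorem 3.1.** Let $E$ be an infinite-dimensional complex Banach space with a normalized Schauder basis $(h_n)$ whose basis projections $P_n$ satisfy $\|P_n\|\le1$ $(P_0=0)$. Suppose there are $1<p_0\le q_0<\infty$ and $\kappa\ge1$ such that for all $0=N_0<N_1<\dots<N_l$ and all $e\in P_{N_l}E$, with $Q_i=P_{N_i}-P_{N_{i-1}}$,
$$\kappa^{-1}\Big(\sum_i\|Q_ie\|^{q_0}\Big)^{1/q_0}\le\|e\|\le\kappa\Big(\sum_i\|Q_ie\|^{p_0}\Big)^{1/p_0}.\tag{3}$$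
Then there is a separable Banach space $X$ such that $\mathrm{Cal}(X)$ is isomorphic, as a Banach algebra, to the unitization of $\mathcal K(E)$.

**Corollary 3.2.** The conclusion of Theorem 3.1 holds for every superreflexive infinite-dimensional $E$ with a Schauder basis, for example $\ell_t$ and $L_t[0,1]$ $(1<t<\infty)$. Moreover the algebras $M_k(\mathcal K(E)\oplus\mathbb C)$ are Calkin algebras.

For $E=\ell_2$ with the unit vector basis, (3) holds with $p_0=q_0=2$, $\kappa=1$: both sides equal $\|e\|$. So Theorem 1.1 is a case of Theorem 3.1. The estimates do restrict $E$. In $c_0$ the sum of $n$ unit vectors has norm $1$, and the left inequality would give $n^{1/q_0}\le\kappa$. In $\ell_1$ it has norm $n$, and the right inequality would give $n\le\kappa n^{1/p_0}$ with $p_0>1$.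

From here to Section 12, $E$, $(h_n)$, $p_0,q_0,\kappa$ are as in Theorem 3.1; $h_n^*\in E^*$ are the coordinate functionals, and $\|h_n^*\|\le2$ because $h_n^*(e)h_n=(P_n-P_{n-1})e$. (Think of $\ell_2$ throughout.)

**Definition.** *Successive interval projections* are finitely or infinitely many projections $Q_i=P_{N_i}-P_{M_i}$ with $M_1<N_1\le M_2<N_2\le\cdots$. In $\ell_2$, for instance, $Q_1$ and $Q_2$ could be the restrictions to the coordinates $\{3,4\}$ and $\{7\}$. Always $\|Q_i\|\le2$.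

**Consequences of (3).** For successive interval projections
$$\Big(\sum_i\|Q_ie\|^{q_0}\Big)^{1/q_0}\le\kappa\|e\|\quad(e\in E),\tag{4}$$
$$\Big\|\sum_ie_i\Big\|\le\kappa\Big(\sum_i\|e_i\|^{p_0}\Big)^{1/p_0}\quad(e_i\in Q_iE,\ \text{finite sums}).\tag{5}$$
For (4), take finitely many $Q_1,\dots,Q_n$, put $L=N_n$ and complete the intervals $(M_i,N_i]$ by the missing ones to a partition of $(0,L]$. Apply (3) to $P_Le$, drop the added intervals, and use $Q_iP_L=Q_i$, $\|P_Le\|\le\|e\|$; then let $n\to\infty$. For (5), apply (3) to $\sum e_i$ with the same partition; the added intervals contribute $0$.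

*The basis is shrinking:* $\|v-P_N^*v\|\to0$ for $v\in E^*$. As $\|(I-P_M^*)v\|\le2\|(I-P_N^*)v\|$ for $M\ge N$, failure means that for some $\delta>0$, $\|(I-P_N^*)v\|\ge4\delta$ for all $N$. Given $N$, there are $e$ with $\|e\|\le1$, $|v((I-P_N)e)|>3\delta$, and then $M>N$ with $|v((P_M-P_N)e)|>2\delta$. The block $(P_M-P_N)e$ has norm at most $2$; normalizing and rotating it, we get a normalized block on which $v$ is at least $\delta$. Repeat from $M$. We obtain normalized successive blocks $e_1,e_2,\dots$ with $v(e_i)\ge\delta$, so by (5) $n\delta\le\|v\|\kappa n^{1/p_0}$ for all $n$, which is absurd.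

Two things follow. First, $h_n\to0$ weakly, since $v(h_n)=((I-P_{n-1}^*)v)(h_n)$. Second, for $K\in\mathcal K(E)$ we have $\|K-P_NK\|\to0$ ($P_N\to I$ uniformly on compact sets) and $\|K-KP_N\|=\|K^*-P_N^*K^*\|\to0$ (same reason, $K^*$ being compact), so $P_NKP_N\to K$. Thus $\bigcup_NP_N\mathcal L(E)P_N$ is dense in $\mathcal K(E)$.

*The basis is boundedly complete:* if $u^N=\sum_{m\le N}\lambda_mh_m$ is bounded in norm, it converges. If it is not Cauchy, there are $\delta>0$ and $M_1<N_1\le M_2<N_2\le\cdots$ with $\|u^{N_i}-u^{M_i}\|\ge\delta$. With $Q_i=P_{N_i}-P_{M_i}$ and $L=N_n$ we have $Q_iu^L=u^{N_i}-u^{M_i}$ for $i\le n$, and (4) gives $\delta n^{1/q_0}\le\kappa\sup_N\|u^N\|$ for all $n$, which is absurd. The limit $u$ satisfies $P_Nu=u^N$.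

## 4. The Argyros–Haydon space

The following is quoted from S. A. Argyros, R. G. Haydon, *A hereditarily indecomposable $\mathcal L_\infty$-space that solves the scalar-plus-compact problem*, Acta Math. 206 (2011), 1–54. Their space $D_{\mathbb R}$ is real.

There are integers $m_1\ge4$, $m_{j+1}\ge m_j^2$, $n_1\ge m_1^2$, $n_{j+1}\ge(16n_j)^{\log_2m_{j+1}}$, and a set $\Gamma=\bigsqcup_{n\ge1}\Delta_n$ with $\Delta_n$ finite and nonempty. Put $\Gamma_n=\bigcup_{k\le n}\Delta_k$, $\Gamma_0=\emptyset$. An element of $\Delta_n$ has *rank* $n$. To each $\gamma\in\Delta_{m+1}$, $m\ge1$, are assigned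

- $p=p(\gamma)\in\{0,\dots,m-1\}$, and if $p\ge1$ an element $\xi=\xi(\gamma)\in\Delta_p$,
- a number $\beta=\beta(\gamma)\in(0,\frac14]$ and $b^*=b_\gamma^*\in\ell_1(\Gamma_m\setminus\Gamma_p)$ of norm at most $1$ with real coefficients.

For $u\in\ell_\infty(\Gamma_n)$ the extension $i_n(u)$ of $u$ to $\Gamma$ is determined recursively by the following rule: if $\gamma$ has rank greater than $n$, then $i_n(u)(\gamma)=c^*_\gamma(i_n(u))$, where
$$c^*_\gamma(w)=w(\xi)+\beta\,b^*\big(w-i_p(w|_{\Gamma_p})\big)\ (p\ge1),\qquad c_\gamma^*(w)=\beta\,b^*(w)\ (p=0),\qquad c^*_\gamma=0\ (\gamma\in\Delta_1).$$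
The right-hand sides involve only coordinates of rank less than that of $\gamma$. Then $D_{\mathbb R}=\overline{\bigcup_ni_n(\ell_\infty(\Gamma_n))}\subset\ell_\infty(\Gamma)$ (real scalars).

**A toy example of the rule.** Let $a\in\Delta_1$, let $\gamma\in\Delta_2$ have $p=0$, $\beta=\frac14$, $b^*=e_a^*$ (evaluation at $a$), let $\eta\in\Delta_3$, and let $\gamma'\in\Delta_4$ have $p=2$, $\xi(\gamma')=\gamma$, $\beta=\frac14$, $b^*=e^*_\eta$. Then $i_1(u)(\gamma)=\frac14u(a)$. For $u\in\ell_\infty(\Gamma_3)$,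
$$i_3(u)(\gamma')=u(\gamma)+\tfrac14\big(u(\eta)-i_2(u|_{\Gamma_2})(\eta)\big).$$
If $u$ is $1$ at $\eta$ and $0$ elsewhere, the value is $\frac14$. If $u=i_2(u_0)|_{\Gamma_3}$, the bracket vanishes and the value is $u_0(\gamma)$. So $\gamma'$ remembers the value at its predecessor $\gamma$ and adds what is new after rank $2$.

The facts used are the following. Each $\gamma$ also carries a *weight* and an *age*.

- **(A1)** $\mathcal L(D_{\mathbb R})=\mathbb RI+\mathcal K(D_{\mathbb R})$.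
- **(A2)** $D_{\mathbb R}^*\cong\ell_1$.
- **(A3)** For each $j$ and all large $n$: for every $b^*\in\{0\}\cup\{\pm e^*_\eta:\eta\in\Gamma_n\}$ there is $\gamma\in\Delta_{n+1}$ of weight $m_{2j}^{-1}$ and age $1$, with $p=0$, $\beta=m_{2j}^{-1}$, $b^*_\gamma=b^*$. If $\xi\in\Delta_p$ has weight $m_{2j}^{-1}$ and age $a<n_{2j}$, $n>p$, and $b^*\in\{0\}\cup\{\pm e^*_\eta:\eta\in\Gamma_n\setminus\Gamma_p\}$, there is $\gamma\in\Delta_{n+1}$ of weight $m_{2j}^{-1}$ and age $a+1$ with $\xi(\gamma)=\xi$, $\beta=m_{2j}^{-1}$, $b^*_\gamma=b^*$.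

(A1) and (A2) are the main theorems of that paper. (A3) is part of the definition of the space: there $b^*$ runs over all $\sum a_\eta e^*_\eta$ with $\sum|a_\eta|\le1$ and rational $a_\eta$ with a prescribed denominator $N_n!$, and this set contains $0$ and $\pm e^*_\eta$.

**Complexification.** Let $D=D_{\mathbb R}+iD_{\mathbb R}\subset\ell_\infty(\Gamma;\mathbb C)$. It is the closure of $\bigcup_ni_n(\ell_\infty(\Gamma_n;\mathbb C))$. For $T\in\mathcal L(D)$ write $T|_{D_{\mathbb R}}=T_1+iT_2$ with $T_k\in\mathcal L(D_{\mathbb R})$, so $T_k=\lambda_kI+K_k$ with $K_k$ compact. Hence $T=(\lambda_1+i\lambda_2)I+$compact, which is (1). Likewise a functional on $D$ is determined by its restriction $f_1+if_2$ to $D_{\mathbb R}$, so $D^*\cong\ell_1$ (complex). So $D^*$ is separable and has the Schur property: weakly convergent sequences in it converge in norm.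

From now on scalars are complex, and $\ell_\infty(\Gamma_n)$ is complex.

**Fact 4.1.** $\mathcal L(D,\ell_s)=\mathcal K(D,\ell_s)$ for $1<s<\infty$. Indeed the adjoint $\ell_{s'}\to D^*$ is weakly compact, as $\ell_{s'}$ is reflexive. By Eberlein–Šmulian bounded sequences have images with weakly convergent subsequences, and these converge in norm by the Schur property. So the adjoint is compact, and with it the operator.

**Fact 4.2.** Let $G^*$ be separable and $S:G\to F$ noncompact. Then there is a bounded weakly null $(x_i)\subset G$ with $\inf_i\|Sx_i\|>0$. Indeed the image of the unit ball is not totally bounded, so there is a bounded $(z_i)$ with $\|Sz_i-Sz_k\|\ge\delta$ for $i\ne k$. By a diagonal argument over a dense sequence in $G^*$ we may assume that $(z_i)$ is weakly Cauchy. Take $x_i=z_{2i}-z_{2i-1}$.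

**Fact 4.3.** If $G$ is infinite-dimensional with $G^*$ separable, it contains a normalized weakly null sequence: apply Fact 4.2 to $S=I$ and normalize.

**Fact 4.4.** Let $1<s<\infty$ and let $S:\ell_s\to F$ be noncompact. There are $\delta,C>0$ and a weakly null $(z_i)\subset\ell_s$ with $\|Sz_i\|\ge\delta$ and $\|\sum_{i\in I}\sigma_iz_i\|\le C|I|^{1/s}$ for all finite $I$ and unimodular $\sigma_i$. Indeed take a weakly null $(z_i')$ with $\|Sz'_i\|\ge2\delta$ from Fact 4.2. Its coordinates tend to $0$. So, passing to a subsequence and cutting off a head and a tail of each vector, we find finitely supported $z_i$ with successive disjoint supports and $\|z_i-z_i'\|\le2^{-i}$. Discarding finitely many, $\|Sz_i\|\ge\delta$. With $C=\sup\|z_i\|$, $\|\sum_{i\in I}\sigma_iz_i\|=(\sum_{i\in I}\|z_i\|^s)^{1/s}\le C|I|^{1/s}$. Bounded disjointly supported sequences in $\ell_s$, $s>1$, are weakly null.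

## 5. Extensions of $D$ twisted by functionals

We now build, from a space $R$, a space $X$ with $D\subset X$ and $X/D\cong R$. The plan is to run the Argyros–Haydon recursion while also letting each new coordinate read a functional of the $R$-component.

**Data.** $R$ is a separable Banach space with projections $\pi_n$ $(n\ge0)$, $\pi_0=0$, $\|\pi_n\|\le1$, $\pi_n\pi_m=\pi_{\min(n,m)}$, $\pi_n\to I$ strongly. Further $g=(g_m)_{m\ge1}\subset R^*$ with $\|g_m\|\le1$ and $g_m=g_m\pi_m$.

Put $Z_0=0$, $Z_n=\pi_nR\oplus_\infty\ell_\infty(\Gamma_n)$, and $\rho_n(b,u)=(\pi_nb,u|_{\Gamma_n})$. Write $z^{(2)}$ for the second coordinate of $z$. Define $i_{n,m}:Z_n\to Z_m$ $(n\le m)$ with $i_{n,n}=\mathrm{id}$, $i_{0,m}=0$: for $\gamma\in\Delta_{m+1}$, $m\ge1$, $z=(b,u)\in Z_m$, put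
$$c_\gamma(z)=u(\xi)+\beta\,b^*\big((z-i_{p,m}\rho_pz)^{(2)}\big)+\tfrac18g_m(b-\pi_pb)\tag{6}$$
(no term $u(\xi)$ if $p=0$), $i_{m,m+1}(b,u)=\big(b,(u,(c_\gamma(b,u))_{\gamma\in\Delta_{m+1}})\big)$ and $i_{n,m+1}=i_{m,m+1}i_{n,m}$. Clearly $\rho_ni_{n,m}=\mathrm{id}$ and $i_{k,m}i_{n,k}=i_{n,m}$.

**Step 1: the bound $\|i_{n,m}\|\le4$.** It makes the limit $m\to\infty$ possible. We use induction on $m$. For $n=0$ there is nothing to prove. Let $n\ge1$, $z_0=(b,u_0)\in Z_n$, $z=i_{n,m}z_0=(b,u)$, and $\gamma\in\Delta_{m+1}$.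

If $p\ge n$, then $\rho_pz=\rho_pi_{p,m}i_{n,p}z_0=i_{n,p}z_0$. So $i_{p,m}\rho_pz=z$, and $\pi_pb=b$. Only the first term of (6) remains: $|c_\gamma(z)|=|u(\xi)|\le\|z\|\le4\|z_0\|$.

If $p<n$, then $u(\xi)=u_0(\xi)$ has modulus at most $\|z_0\|$, and $\rho_pz=\rho_pz_0$ has norm at most $\|z_0\|$. By the inductive bounds for $i_{n,m}$ and $i_{p,m}$,
$$|c_\gamma(z)|\le\|z_0\|\big(1+\tfrac14(4+4)+\tfrac18\cdot2\big)\le4\|z_0\|.$$

**Step 2: the space.** We now define $X$ and its maps. Letting $m\to\infty$ we get $i_n:Z_n\to R\oplus_\infty\ell_\infty(\Gamma)$ with $\|i_n\|\le4$, $i_mi_{n,m}=i_n$ and $\rho_mi_n=i_{n,m}$ $(m\ge n)$. Let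
$$X=X(R,g)=\overline{\bigcup_ni_n(Z_n)},\qquad q:X\to R,\ q(b,u)=b,\qquad s_n:\pi_nR\to X,\ s_n(b)=i_n(b,0).$$
Then $\|q\|\le1$, $\|s_n\|\le4$, $qs_n=\mathrm{id}$, and $X$ is separable.

**Example (no twist).** If $g=0$, the second coordinate in (6) depends on $u$ only, so $i_n(b,u)=(b,i_n(u))$ and $X=R\oplus_\infty D$.

**Example (one twisted coordinate).** Let $\gamma\in\Delta_{m+1}$ have $p=0$, $b^*=0$. Then (6) gives $c_\gamma(b,u)=\frac18g_m(b)$. So for $b\in\pi_nR$ with $n\le m$ the coordinate $\gamma$ of $s_n(b)$ is $\frac18g_m(b)$, while for $n\ge m+1$ it is $0$. The local sections $s_n$ do not fit together. That is the twist.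

**Fact 5.1.** $\ker q=\{0\}\times D$. For $b=0$, (6) is the Argyros–Haydon formula, so $i_n(0,u)=(0,i_n(u))$ and $\{0\}\times D\subset\ker q$. Conversely let $x=\lim_ki_{n_k}(b_k,u_k)\in\ker q$. Then $b_k\to0$ and $\|i_{n_k}(b_k,0)\|\le4\|b_k\|\to0$, so $x=\lim i_{n_k}(0,u_k)\in\{0\}\times D$. We write $\iota=\iota_X:D\to X$ for the isometric embedding $d\mapsto(0,d)$.

In particular $\|u\|\le\|i_n(u)\|\le4\|u\|$ for $u\in\ell_\infty(\Gamma_n)$. Since $|\Gamma_n|\ge n$, the images $x_k=i_n(1_{\{\gamma_k\}})$ of $n$ different unit vectors satisfy (2).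

**Fact 5.2 (lifting).** If $A:G\to R$ satisfies $\|A-\pi_NA\|\to0$, there is $\tilde A:G\to X$ with $q\tilde A=A$, $\|\tilde A\|\le8\|A\|$. If $A$ is compact, the hypothesis is automatic and $\tilde A$ can be taken compact. To see this, let $A\ne0$ and choose $N_1<N_2<\cdots$ with $\|A-\pi_{N_k}A\|\le2^{-k-1}\|A\|$. Put
$$\tilde A=s_{N_1}\pi_{N_1}A+\sum_{k\ge1}s_{N_{k+1}}(\pi_{N_{k+1}}-\pi_{N_k})A.$$
The series converges in norm, $\|\tilde A\|\le4\|A\|+4\sum_k(2^{-k-2}+2^{-k-1})\|A\|\le8\|A\|$, and under $q$ the sum telescopes to $A$. If $A$ is compact, so is each term.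

Taking $G=\mathbb C$ we see that every $b\in R$ equals $qx$ with $\|x\|\le8\|b\|$. So $q$ is onto, and *every operator $T:X\to F$ that vanishes on $\iota(D)$ is $\hat Tq$ with $\hat T:R\to F$, $\|\hat T\|\le8\|T\|$.* We use this constantly and say that $T$ factors through $q$.

**Fact 5.3 (extension).** Every $K\in\mathcal K(D,F)$ has an extension $\tilde K\in\mathcal K(X,F)$, $\tilde K\iota=K$. Let $\theta_n:X\to D$, $\theta_n(b,u)=i_n(u|_{\Gamma_n})$; then $\|\theta_n\|\le4$. If $d\in i_m(\ell_\infty(\Gamma_m))$, then $\theta_n\iota d=d$ for $n\ge m$; hence $\theta_n\iota d\to d$ for all $d\in D$. Let $\Theta x$ be the weak$^*$ limit of $\theta_nx$ in $D^{**}$ along a free ultrafilter. Then $\Theta$ is bounded and linear, and $\Theta\iota d=d$. As $K$ is compact, $K^{**}$ is compact with values in $F$; put $\tilde K=K^{**}\Theta$.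

**Fact 5.4.** For $n\le m$ the operator $(s_m-s_n)|_{\pi_nR}$ has finite rank: $s_nb=i_mi_{n,m}(b,0)=i_m(b,u)$ with some $u\in\ell_\infty(\Gamma_m)$, so $s_mb-s_nb=i_m(0,-u)$.

**Fact 5.5 (the functionals $d_\gamma^*$).** Let $e_\gamma^*\in X^*$ be evaluation at the coordinate $\gamma$, and for $\gamma\in\Delta_{m+1}$, $m\ge1$, let $d^*_\gamma=e^*_\gamma-c_\gamma\rho_m$. Then $\|d_\gamma^*\|\le1+1+\frac54+\frac14\le4$. If $n\le m$ and $x\in i_n(Z_n)\subset i_m(Z_m)$, then $e_\gamma^*(x)=c_\gamma(\rho_mx)$, so $d^*_\gamma(x)=0$. Approximating an arbitrary $x\in X$, we get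
$$\max_{\gamma\in\Delta_k}|d^*_\gamma(x)|\to0\quad(k\to\infty).\tag{7}$$
On $\iota(D)$ nothing depends on $(R,g)$: $e^*_\gamma\iota$ and $d_\gamma^*\iota$ are the same functionals on $D$ for all choices.

## 6. Chains of coordinates, and operators out of $\ell_s$

This section shows that $X(R,g)$ receives only compact operators from $\ell_s$, $1<s<\infty$, if the twist is rich enough. The mechanism is a string of coordinates, each the predecessor of the next, whose last member adds up many functionals.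

**Fact 6.1 (chains).** Given $n$, there is $t(n)$ such that for all $k_1\ge t(n)$, $k_{r+1}\ge k_r+2$ there are $\xi_r\in\Delta_{k_r}$ $(r\le n)$, where (fixing choices) $\xi_r$ depends only on $k_1,\dots,k_r$, such that for every $(R,g)$, with $k_0=0$,
$$e^*_{\xi_n}=\sum_{r\le n}d^*_{\xi_r}+\tfrac18\sum_{r\le n}g_{k_r-1}(I-\pi_{k_{r-1}})q\quad\text{on }X(R,g).\tag{8}$$

*Proof.* Choose $j$ with $n_{2j}\ge n$. By (A3) with $b^*=0$ there are, for $k_1$ large, $\xi_1\in\Delta_{k_1}$ of weight $m_{2j}^{-1}$, age $1$, $p(\xi_1)=0$, and successively $\xi_{r+1}\in\Delta_{k_{r+1}}$ of age $r+1$ with $\xi(\xi_{r+1})=\xi_r$, $b^*_{\xi_{r+1}}=0$; the condition $n>p$ in (A3) reads $k_{r+1}-1>k_r$. Put $m=k_r-1$. Then $p(\xi_r)=k_{r-1}\le m-1$, and (6) gives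
$$c_{\xi_r}\rho_m(x)=x(\xi_{r-1})+\tfrac18g_m(\pi_mqx-\pi_{k_{r-1}}\pi_mqx)$$
without the first term for $r=1$. Since $g_m\pi_m=g_m$ and $\pi_m$ commutes with $\pi_{k_{r-1}}$, this says $e^*_{\xi_r}=d^*_{\xi_r}+e^*_{\xi_{r-1}}+\frac18g_{k_r-1}(I-\pi_{k_{r-1}})q$. Add these identities. $\square$

For $n=2$, (8) reads $e^*_{\xi_2}=d^*_{\xi_1}+d^*_{\xi_2}+\frac18g_{k_1-1}q+\frac18g_{k_2-1}(I-\pi_{k_1})q$. The first twist functional reads $qx$, and the second reads what lies beyond $k_1$.

**Definition (rich).** Fix a countable $\mathcal G\subset\{f\in R^*:\|f\|\le1,\ f=f\pi_m\text{ for some }m\}$ with $\|b\|\le2\sup_{f\in\mathcal G}|f(b)|$ for all $b\in R$. The sequence $g$ is *rich along* an infinite $I\subset\mathbb N$ if $g_m=0$ for $m\notin I$ and each $f\in\mathcal G$ equals $g_m$ for infinitely many $m\in I$.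

Such a $\mathcal G$ exists: for $b$ in a countable dense set and each $m$ take $f=\varphi\pi_m$ with $\|\varphi\|=1$, $\varphi(\pi_mb)=\|\pi_mb\|$. As $\|\pi_mb\|\to\|b\|$, $\sup_{\mathcal G}|f(b)|=\|b\|$ on the dense set, hence everywhere. Rich sequences exist: if $f=f\pi_m$ then $f=f\pi_{m'}$ for $m'\ge m$, so list $\mathcal G$ with infinite repetition and place the entries at sufficiently large, different $m\in I$. For example, if $R=\ell_s$ with coordinate projections and $I$ is the set of odd integers, $g$ lists the chosen finitely supported functionals again and again at odd places, each $f$ at places beyond its support.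

**Lemma 6.2.** Let $g$ be rich along some $I$. Let $(x_i)\subset X(R,g)$ be weakly null with $\|\pi_Nqx_i\|\to0$ for each $N$ and $\|qx_i\|\ge\delta>0$. Then for each $n$ there are $i_1<\dots<i_n$ and unimodular $\sigma_t$ with $\|\sum_{t\le n}\sigma_tx_{i_t}\|\ge\delta n/32$.

*Proof.* The purpose of the choices below is that the matrix of the terms of (8) on the chosen vectors be nearly diagonal. Fix a small $\epsilon>0$. Choose $i_1,k_1,i_2,k_2,\dots$ inductively, with $k_0=0$.

- Given $i_t,k_t$ for $t<r$, choose $i_r>i_{r-1}$ with $|d^*_{\xi_t}(x_{i_r})|\le\epsilon$ and $\|\pi_{k_t}qx_{i_r}\|\le\epsilon$ for $t<r$.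
- Pick $f_r\in\mathcal G$ with $|f_r(qx_{i_r})|\ge\delta/3$.
- Choose $k_r\ge k_{r-1}+2$ ($k_1\ge t(n)$) with $g_{k_r-1}=f_r$, so large that $|d^*_\gamma(x_{i_t})|\le\epsilon$ for $\gamma\in\Delta_{k_r}$, $t\le r$ (by (7)), and $\|(I-\pi_k)qx_{i_t}\|\le\epsilon$ for $k\ge k_r$, $t\le r$.

Then $|d^*_{\xi_r}(x_{i_t})|\le\epsilon$ for all $r,t$: for $t>r$ by the first choice, for $t\le r$ by the last. Let $G_r=g_{k_r-1}(I-\pi_{k_{r-1}})q$. If $t<r$, then $k_{r-1}\ge k_t$ and $|G_r(x_{i_t})|\le\|(I-\pi_{k_{r-1}})qx_{i_t}\|\le\epsilon$. If $t>r$, then by $g_{k_r-1}=g_{k_r-1}\pi_{k_r-1}$,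
$$|G_r(x_{i_t})|\le\|(I-\pi_{k_{r-1}})\pi_{k_r-1}\pi_{k_r}qx_{i_t}\|\le2\epsilon.$$
Finally $|G_r(x_{i_r})|\ge|f_r(qx_{i_r})|-\|\pi_{k_{r-1}}qx_{i_r}\|\ge\delta/3-\epsilon$. Choose unimodular $\sigma_t$ with $\sigma_tG_t(x_{i_t})\ge0$. As $\|e^*_{\xi_n}\|\le1$, (8) gives
$$\Big\|\sum_t\sigma_tx_{i_t}\Big\|\ge\Big|e^*_{\xi_n}\Big(\sum_t\sigma_tx_{i_t}\Big)\Big|\ge\frac n8\Big(\frac\delta3-\epsilon\Big)-n^2\epsilon-\frac18n^2\cdot2\epsilon\ge\frac n8\Big(\frac\delta3-\epsilon\Big)-2n^2\epsilon,$$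
which is at least $\delta n/32$ for small $\epsilon$, because $\frac1{24}>\frac1{32}$. $\square$

The next lemma treats $D$ itself, where there is no $q$ to read. Now the chains use the term $b^*$, at the price of the factor $m_{2j}^{-1}$, and the growth of $n_{2j}$ pays this price.

**Lemma 6.3.** $\mathcal L(\ell_s,D)=\mathcal K(\ell_s,D)$ for $1<s<\infty$.

*Proof.* Otherwise Fact 4.4 (applied to a noncompact operator, and then taking images) gives $\delta,C>0$ and a weakly null $(x_i)\subset D$ with $\|x_i\|\ge\delta$ and $\|\sum_{i\in F}\sigma_ix_i\|\le C|F|^{1/s}$ for finite $F$ and unimodular $\sigma_i$. Let $T_kx=i_k(x|_{\Gamma_k})$ on $D$, $T_0=0$. Then $\|T_k\|\le4$, and $T_kx\to x$ as in Fact 5.3. Let $d^*_\gamma$ be the functionals of Fact 5.5 restricted to $D$. Fix $j$, put $n=n_{2j}$, and let $\epsilon>0$ be small, $\epsilon<\delta/2$. With $k_0=0$ choose inductively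

- $i_r>i_{r-1}$ with $\|x_{i_r}|_{\Gamma_{k_{r-1}}}\|_\infty\le\epsilon$ and $|d^*_{\xi_t}(x_{i_r})|\le\epsilon$ for $t<r$;
- $\eta_r\in\Gamma$ with $|x_{i_r}(\eta_r)|\ge\delta/2>\epsilon$, so that $\eta_r\notin\Gamma_{k_{r-1}}$;
- $k_r\ge k_{r-1}+2$, $k_r>\mathrm{rank}\,\eta_r$, so large that $|d^*_\gamma(x_{i_t})|\le\epsilon$ for $\gamma\in\Delta_{k_r}$, $t\le r$, and $\|x_{i_t}-T_kx_{i_t}\|\le\epsilon$ for $k\ge k_r$, $t\le r$; moreover $k_1$ is so large that (A3) applies for the weight $m_{2j}^{-1}$;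
- $\xi_r\in\Delta_{k_r}$ from (A3) with weight $m_{2j}^{-1}$, age $r$, predecessor $\xi_{r-1}$ (when $r\ge2$) and $b^*_{\xi_r}=e^*_{\eta_r}$; this is allowed since $\eta_r\in\Gamma_{k_r-1}\setminus\Gamma_{k_{r-1}}$.

On $D$ the formula for $c_{\xi_r}$ gives $e^*_{\xi_r}=d^*_{\xi_r}+e^*_{\xi_{r-1}}+m_{2j}^{-1}H_r$ with $H_r(x)=(x-T_{k_{r-1}}x)(\eta_r)$, without $e^*_{\xi_0}$ for $r=1$. Adding,
$$e^*_{\xi_n}=\sum_{r\le n}d^*_{\xi_r}+m_{2j}^{-1}\sum_{r\le n}H_r .$$
As before $|d^*_{\xi_r}(x_{i_t})|\le\epsilon$ for all $r,t$. For $t<r$, $|H_r(x_{i_t})|\le\epsilon$ because $k_{r-1}\ge k_t$. For $t>r$, $\eta_r\in\Gamma_{k_r}\subset\Gamma_{k_{t-1}}$ gives $|x_{i_t}(\eta_r)|\le\epsilon$, and $\|T_{k_{r-1}}x_{i_t}\|\le4\|x_{i_t}|_{\Gamma_{k_{r-1}}}\|_\infty\le4\epsilon$, so $|H_r(x_{i_t})|\le5\epsilon$. The same bound gives $|H_r(x_{i_r})|\ge\delta/2-4\epsilon$. With unimodular $\sigma_t$ making $\sigma_tH_t(x_{i_t})\ge0$,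
$$Cn_{2j}^{1/s}\ge\Big\|\sum_{t\le n}\sigma_tx_{i_t}\Big\|\ge\frac{n}{m_{2j}}\Big(\frac\delta2-4\epsilon\Big)-n^2\epsilon-\frac{5n^2\epsilon}{m_{2j}}\ge\frac{\delta n_{2j}}{4m_{2j}}$$
for small $\epsilon$. So $n_{2j}^{1-1/s}\le4Cm_{2j}/\delta$ for every $j$. But $n_{2j}\ge(16n_{2j-1})^{\log_2m_{2j}}=m_{2j}^{\log_2(16n_{2j-1})}$, and the exponent tends to $\infty$. This is a contradiction for large $j$. $\square$

**Lemma 6.4.** Let $g$ be rich along some $I$, $1<s<\infty$, and $\mathcal L(\ell_s,\pi_NR)=\mathcal K(\ell_s,\pi_NR)$ for all $N$. Then $\mathcal L(\ell_s,X(R,g))=\mathcal K(\ell_s,X(R,g))$.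

*Proof.* Let $\rho:\ell_s\to X$. First, $q\rho$ is compact: otherwise take $(z_i)$ from Fact 4.4 for $S=q\rho$. Since $\pi_Nq\rho$ is compact, $\pi_Nq\rho z_i\to0$ in norm for each $N$. Lemma 6.2, applied to $x_i=\rho z_i$, gives $\delta n/32\le C\|\rho\|n^{1/s}$ for all $n$, which is absurd. Now subtract from $\rho$ a compact lift of $q\rho$ (Fact 5.2). What remains maps into $\ker q=\iota(D)$ and is compact by Lemma 6.3. $\square$

## 7. A space $Y\supset D$ without noncompact operators to $D$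

We need a space with few operators that is nevertheless different from $D$. The extension construction, with a plain $\ell$-space as quotient, provides one. Fix $q_1=2q_0$ and $q_2>q_1$. Let
$$Y=X(\ell_{q_2},g'),$$
with coordinate projections on $\ell_{q_2}$ and $g'$ rich along the **odd** integers. Write $q_Y:Y\to\ell_{q_2}$ and $\iota_Y:D\to Y$.

**Proposition 7.1.**

- (Y1) $\mathcal L(\ell_s,Y)=\mathcal K(\ell_s,Y)$ for $1<s<\infty$.
- (Y2) $\mathcal L(Y,\ell_{q_1})=\mathcal K(Y,\ell_{q_1})$.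
- (Y3) $\mathcal L(D,Y)=\mathbb C\iota_Y+\mathcal K(D,Y)$.
- (Y4) $\mathcal L(Y)=\mathbb CI+\mathcal K(Y)$.
- (Y5) $\mathcal L(Y,D)=\mathcal K(Y,D)$.
- (Y6) $Y^*$ is separable, so Facts 4.2 and 4.3 apply to $Y$.

*Proof.* (Y1) is Lemma 6.4; the spaces $\pi_N\ell_{q_2}$ are finite-dimensional.

(Y2) Let $S:Y\to\ell_{q_1}$. By Fact 4.1, $S\iota_Y$ is compact; subtract a compact extension of it (Fact 5.3). The rest vanishes on $\iota_Y(D)$, so it factors through an operator $\ell_{q_2}\to\ell_{q_1}$. By Pitt's theorem (every operator $\ell_{q_2}\to\ell_{q_1}$ is compact if $q_2>q_1$) it is compact.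

(Y3) Let $S:D\to Y$. By Fact 4.1, $q_YS:D\to\ell_{q_2}$ is compact; subtract a compact lift. The rest maps $D$ into $\iota_Y(D)$ and by (1) is $\lambda\iota_Y+$compact.

(Y4) Let $T\in\mathcal L(Y)$. By (Y3), $T\iota_Y=\lambda\iota_Y+K$ with $K$ compact. Take a compact extension $\tilde K$ of $K$. Then $T-\lambda I-\tilde K$ vanishes on $\iota_Y(D)$, so it is $\hat Tq_Y$ with $\hat T:\ell_{q_2}\to Y$, compact by (Y1).

(Y5) Let $S:Y\to D$. By (1), $S\iota_Y=\lambda I+K$; subtracting a compact extension of $K$ we may assume $S\iota_Y=\lambda I$. If $\lambda\ne0$, then $\lambda^{-1}\iota_YS$ is a projection of $Y$ onto $\iota_Y(D)=\ker q_Y$. So $q_Y$ maps its kernel isomorphically onto $\ell_{q_2}$, and the inverse is a noncompact operator $\ell_{q_2}\to Y$, against (Y1). So $\lambda=0$, and $S=\hat Sq_Y$ with $\hat S:\ell_{q_2}\to D$ compact by Lemma 6.3.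

(Y6) The annihilator of $\ker q_Y$ is $q_Y^*(\ell_{q_2}^*)$, which is separable, and $Y^*/q_Y^*(\ell_{q_2}^*)\cong(\ker q_Y)^*\cong D^*$ is separable. So $Y^*$ is separable. $\square$

## 8. A norm on $Y\otimes E$ between two tensor norms

Let $\mathcal E=Y\otimes\mathrm{span}\{h_n\}$. View $x=\sum y_n\otimes h_n$ as the map $x:E^*\to Y$, $x(v)=\sum v(h_n)y_n$. We want a norm on $\mathcal E$ with $\|I\otimes A\|\le\|A\|$ and with both an upper and a lower estimate for blocks in the $E$ direction. The upper estimate (exponent greater than $1$) will turn blocks into operators from some $\ell_{p_1}$, $p_1>1$; the lower one will give operators into $\ell_{q_1}$.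

**Definition.** A finite family $(v_j)\subset E^*$ is *admissible* if $\sum_j|v_j(e)|^{q_0}\le\|e\|^{q_0}$ for all $e\in E$. Put
$$\varepsilon(x)=\sup_{\|v\|\le1}\|x(v)\|,\qquad\nu(x)=\sup\Big\{\Big(\sum_j\|x(v_j)\|^{q_0}\Big)^{1/q_0}:(v_j)\text{ admissible}\Big\}.$$
For $E=\ell_2$, $q_0=2$, any finite orthonormal system of functionals is admissible. A single $v$ with $\|v\|\le1$ is always admissible, so $\varepsilon\le\nu$. By Minkowski's inequality $\nu(\sum y_n\otimes u_n)\le\sum\|y_n\|\|u_n\|$, so $\nu$ is finite. Both are norms, and $\varepsilon(y\otimes u)=\nu(y\otimes u)=\|y\|\|u\|$.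

Let $A\in P_N\mathcal L(E)P_N$ (this includes $P_N$ and interval projections). Then $((I\otimes A)x)(v)=x(A^*v)$, and if $(v_j)$ is admissible then $\sum|v_j(Ae)|^{q_0}\le\|A\|^{q_0}\|e\|^{q_0}$. Hence
$$\varepsilon((I\otimes A)x)\le\|A\|\varepsilon(x),\qquad\nu((I\otimes A)x)\le\|A\|\nu(x).\tag{9}$$
For interval projections $Q$ we write $Qx=(I\otimes Q)x$. Each of the two norms has one of the two estimates. The index sets below are finite or reduce to finite ones.

**Upper estimate for $\varepsilon$.** If $Q_i$ are successive interval projections and $x_i\in Y\otimes Q_iE$ (finitely many), then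
$$\varepsilon\Big(\sum x_i\Big)\le2\kappa\Big(\sum\varepsilon(x_i)^{p_0}\Big)^{1/p_0}.\tag{10}$$
Indeed $x_i(v)=x_i(Q_i^*v)$, so $\|(\sum x_i)(v)\|\le\sum\varepsilon(x_i)\|Q_i^*v\|$, and by Hölder's inequality it suffices that $(\sum\|Q_i^*v\|^{p_0'})^{1/p_0'}\le2\kappa\|v\|$. For $e_i\in Q_iE$ with $\|e_i\|\le1$ and scalars $\alpha_i$, (5) gives $|\sum\alpha_iv(e_i)|\le\|v\|\kappa(\sum|\alpha_i|^{p_0})^{1/p_0}$, so $(\sum|v(e_i)|^{p_0'})^{1/p_0'}\le\kappa\|v\|$. As $\|Q_i\|\le2$, $\|Q_i^*v\|\le2\sup\{|v(e)|:e\in Q_iE,\|e\|\le1\}$. Take suprema over the $e_i$.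

**Lower estimate for $\nu$.** For successive interval projections $Q_i$ and $x\in\mathcal E$,
$$\sum_i\nu(Q_ix)^{q_0}\le\kappa^{q_0}\nu(x)^{q_0}.\tag{11}$$
Only finitely many $Q_ix$ are nonzero. For these $i$ let $(v^i_j)_j$ be admissible. By (4), $\sum_{i,j}|v_j^i(Q_ie)|^{q_0}\le\sum_i\|Q_ie\|^{q_0}\le\kappa^{q_0}\|e\|^{q_0}$, so $(\kappa^{-1}Q_i^*v^i_j)_{i,j}$ is admissible and $\sum_{i,j}\|(Q_ix)(v^i_j)\|^{q_0}=\sum_{i,j}\|x(Q_i^*v_j^i)\|^{q_0}\le\kappa^{q_0}\nu(x)^{q_0}$. Take suprema.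

**Neither norm alone suffices.** Let $E=\ell_2$, $p_0=q_0=2$. With $x_k\in D\subset Y$ as in (2), $x=\sum_{k\le n}x_k\otimes h_k$ has $\varepsilon(x)\le4$ although all $n$ blocks have norm at least $1$: $\varepsilon$ has no lower estimate with finite exponent. For $\nu$, choose $N$ with $|\Gamma_N|\ge4^n$, and different $\gamma_\tau\in\Gamma_N$ for $\tau\in\{1,i,-1,-i\}^n$. Let $u_k(\gamma_\tau)=\tau_k$, $u_k=0$ elsewhere, and $y_k=i_N(u_k)\in D\subset Y$, so $\|y_k\|\le4$. Then $\|\sum a_ky_k\|\ge\max_\tau|\sum a_k\tau_k|\ge2^{-1/2}\sum|a_k|$, since we can choose $\tau_k$ with $\mathrm{Re}(\tau_ka_k)\ge|a_k|/\sqrt2$. Let $x=\sum_{k\le n}y_k\otimes h_k$ and $v_j(e)=n^{-1/2}\sum_{k\le n}\omega^{jk}h_k^*(e)$ with $\omega=e^{2\pi i/n}$. The $v_j$, $j\le n$, are admissible because the matrix is unitary, and $\|x(v_j)\|\ge2^{-1/2}n^{1/2}$. So $\nu(x)\ge n/\sqrt2$ with $n$ blocks of norm at most $4$: there is no upper estimate with exponent greater than $1$.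

The remedy is to split $x$ into pieces and to charge each piece to both norms with opposite weights.

**Definition.** For a finitely supported family $u=(u_k)_{k\in\mathbb Z}\subset\mathcal E$ let
$$M_\varepsilon(u)=\Big(\sum_k(2^{k/2}\varepsilon(u_k))^{p_0}\Big)^{1/p_0},\qquad M_\nu(u)=\sum_k2^{-k/2}\nu(u_k),$$
$$\|x\|_B=\inf\Big\{\max(M_\varepsilon(u),M_\nu(u)):\sum_ku_k=x\Big\}\qquad(x\in\mathcal E).$$
For $x=y\otimes h_1$ the family $u_0=x$ shows $\|x\|_B\le\|y\|$; in general, $u_0=x$ gives $\|x\|_B\le\nu(x)$. It is a seminorm, as $M_\varepsilon$ and $M_\nu$ are norms on families. Moreover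
$$\varepsilon(x)\le6\|x\|_B,\tag{12}$$
because $\varepsilon(u_k)\le2^{-k/2}M_\varepsilon(u)$ for $k\ge0$, $\varepsilon(u_k)\le\nu(u_k)\le2^{k/2}M_\nu(u)$ for $k<0$, and $\sum_{k\ge0}2^{-k/2}+\sum_{k<0}2^{k/2}=\frac{1+2^{-1/2}}{1-2^{-1/2}}<6$. So $\|\cdot\|_B$ is a norm, and $\frac16\|y\|\|u\|\le\|y\otimes u\|_B\le\|y\|\|u\|$. Let $B$ be the completion of $(\mathcal E,\|\cdot\|_B)$. It is separable.

**Elementary properties of $B$.**

- Applying $I\otimes A$ to each $u_k$ and using (9), $\|I\otimes A\|_{\mathcal L(B)}\le\|A\|$ for $A\in P_N\mathcal L(E)P_N$. In particular $\pi_N:=I\otimes P_N$ satisfies the requirements of Section 5: these projections are contractive, $\pi_N\pi_M=\pi_{\min(N,M)}$, $\pi_0=0$, and $\pi_N\to I$ strongly because this is so on $\mathcal E$.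
- On $Y\otimes P_NE$, (12) and $\|h_n^*\|\le2$ give $\frac1{12}\max_n\|y_n\|\le\|\sum_{n\le N}y_n\otimes h_n\|_B\le\sum_n\|y_n\|$. So $Y\otimes P_NE$ is complete, hence closed in $B$. As it equals $\pi_N\mathcal E$, we get $\pi_NB=Y\otimes P_NE\cong Y^N$. Consequently $QB=Y\otimes QE\subset\mathcal E$ for every interval projection $Q$, acting on $B$ as $I\otimes Q$.
- For $v\in E^*$ the map $x\mapsto x(v)$ extends to $v^\#:B\to Y$ with $\|v^\#\|\le6\|v\|$.
- For $u\in E$ put $J_u:Y\to B$, $J_uy=\lim_Ny\otimes P_Nu$; the limit exists since $\|y\otimes(P_N-P_M)u\|_B\le\|y\|\|(P_N-P_M)u\|$. Then $J_u$ is linear in $u$ and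
$$\tfrac16\|y\|\|u\|\le\|J_uy\|\le\|y\|\|u\|,\quad\pi_NJ_u=J_{P_Nu},\quad v^\#J_u=v(u)I_Y,\quad\pi_N=\sum_{m\le N}J_{h_m}h_m^{*\#}.\tag{13}$$
- For $A\in P_N\mathcal L(E)P_N$, $(I\otimes A)J_u=J_{Au}$.

**Shifting.** For $u'_k=u_{k-m}$ we have $M_\varepsilon(u')=2^{m/2}M_\varepsilon(u)$, $M_\nu(u')=2^{-m/2}M_\nu(u)$. If $x\ne0$, choose $m\in\mathbb Z$ with $M_\nu(u)/M_\varepsilon(u)\le2^m<2M_\nu(u)/M_\varepsilon(u)$. We obtain
$$\|x\|_B\le\sqrt2\,\big(M_\varepsilon(u)M_\nu(u)\big)^{1/2}\quad\text{whenever }x=\sum_ku_k.\tag{14}$$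

**Lemma 8.1.** Let $p_1=\frac{2p_0}{1+p_0}>1$ and $q_1=2q_0$, and let $(Q_i)$ be successive interval projections.

(a) If $b_i\in Q_iB$ and $\|b_i\|\le1$, then $\|\sum c_ib_i\|\le6\kappa(\sum|c_i|^{p_1})^{1/p_1}$ for finitely supported $(c_i)$.

(b) $\sum_i\|Q_ib\|^{q_1}\le(4\kappa)^{q_0}\|b\|^{q_1}$ for $b\in B$.

*Proof.* (a) The point is that each $b_i$ may be shifted by its own amount before (10) is used. By scaling we may assume $\|b_i\|<1$ and $\sum|c_i|^{p_1}=1$; consider only the $i$ with $\gamma_i=|c_i|>0$. Since $b_i\in\mathcal E$, write $b_i=\sum_ku_{ik}$ with $M_\varepsilon,M_\nu\le1$. Replacing $u_{ik}$ by $Q_iu_{ik}$ we have $u_{ik}\in Y\otimes Q_iE$ and $M_\varepsilon,M_\nu\le2$. Choose $m_i\in\mathbb Z$ with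
$$\gamma_i^{p_1/p_0-1}\le2^{m_i/2}\le\sqrt2\,\gamma_i^{p_1/p_0-1}$$
and put $u'_{ik}=c_iu_{i,k-m_i}$. Note that $p_1+p_1/p_0=2$. The family $u'_i=(u'_{ik})_k$ has
$$M_\varepsilon(u'_i)\le\gamma_i2^{m_i/2}\cdot2\le2\sqrt2\,\gamma_i^{p_1/p_0},\qquad M_\nu(u'_i)\le\gamma_i2^{-m_i/2}\cdot2\le2\gamma_i^{2-p_1/p_0}=2\gamma_i^{p_1}.$$
Let $w_k=\sum_iu'_{ik}$, so $\sum_kw_k=\sum_ic_ib_i$. By (10), for each $k$,
$$M_\varepsilon(w)^{p_0}\le(2\kappa)^{p_0}\sum_k\sum_i(2^{k/2}\varepsilon(u'_{ik}))^{p_0}=(2\kappa)^{p_0}\sum_iM_\varepsilon(u_i')^{p_0}\le(4\sqrt2\,\kappa)^{p_0}\sum_i\gamma_i^{p_1},$$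
so $M_\varepsilon(w)\le4\sqrt2\,\kappa\le6\kappa$. Also $M_\nu(w)\le\sum_iM_\nu(u_i')\le2\le6\kappa$.

(b) It suffices to treat finitely many $i$, and then by density $b\in\mathcal E$. Let $\tau>\|b\|$ and $b=\sum_ku_k$ with $M_\varepsilon(u),M_\nu(u)\le\tau$. The family $(Q_iu_k)_k$ sums to $Q_ib$; denote its values of $M_\varepsilon,M_\nu$ by $\alpha_i,\beta_i$. By (9), $\alpha_i\le2\tau$. By Minkowski's inequality and (11),
$$\Big(\sum_i\beta_i^{q_0}\Big)^{1/q_0}\le\sum_k2^{-k/2}\Big(\sum_i\nu(Q_iu_k)^{q_0}\Big)^{1/q_0}\le\kappa\tau.$$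
By (14), $\sum_i\|Q_ib\|^{2q_0}\le2^{q_0}\sum_i\alpha_i^{q_0}\beta_i^{q_0}\le2^{q_0}(2\tau)^{q_0}(\kappa\tau)^{q_0}=(4\kappa)^{q_0}\tau^{2q_0}$. Let $\tau\to\|b\|$. $\square$

## 9. Operators from $D$ and $Y$ into $B$

**Lemma 9.1.** Let $G\in\{D,Y\}$, $S\in\mathcal L(G,B)$, and $\pi_NS$ compact for all $N$. Then $S$ is compact.

*Proof.* The lower estimate turns a counterexample into a noncompact operator $G\to\ell_{q_1}$. If $S$ is not compact, Fact 4.2 gives a bounded weakly null $(y_i)\subset G$ with $\|Sy_i\|\ge\delta>0$, and $\pi_NSy_i\to0$ for each $N$. Put $M_1=0$. Inductively, after passing to a subsequence, $\|\pi_{M_i}Sy_i\|<\delta/4$; choose $N_i>M_i$ with $\|(I-\pi_{N_i})Sy_i\|<\delta/4$ and put $M_{i+1}=N_i$. With $Q_i=\pi_{N_i}-\pi_{M_i}$ we have $\|Q_iSy_i\|\ge\delta/2$. Pick $f_i\in B^*$ with $\|f_i\|\le1$, $f_i(Q_iSy_i)\ge\delta/2$. By Lemma 8.1(b), $\Phi y=(f_i(Q_iSy))_i$ is a bounded operator $G\to\ell_{q_1}$. It is compact by Fact 4.1 or (Y2), so $\|\Phi y_i\|\to0$.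 But the $i$-th coordinate of $\Phi y_i$ is at least $\delta/2$. $\square$

**Lemma 9.2.** (i) Each $S\in\mathcal L(Y,B)$ is $J_u+$compact for some $u\in E$. (ii) Each $S\in\mathcal L(D,B)$ is $J_u\iota_Y+$compact for some $u\in E$.

*Proof.* (ii) We read off the coordinates of $u$ one by one. By (Y3), $h_m^{*\#}S=\lambda_m\iota_Y+$compact. By the last formula in (13), $\pi_NS=\sum_{m\le N}J_{h_m}h_m^{*\#}S=J_{u^N}\iota_Y+$compact with $u^N=\sum_{m\le N}\lambda_mh_m$. Apply this to a normalized weakly null sequence in $D$ (Fact 4.3); the compact part tends to $0$, so by (13) $\frac16\|u^N\|\le\|\pi_NS\|\le\|S\|$. The basis is boundedly complete, so $u^N\to u\in E$ and $P_Nu=u^N$. Now $\pi_N(S-J_u\iota_Y)=\pi_NS-J_{u^N}\iota_Y$ is compact for all $N$, and Lemma 9.1 applies. (i) is the same argument with (Y4) in place of (Y3) and a weakly null sequence in $Y$. $\square$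

## 10. The space $X$, and the separation of even and odd twists

Let
$$X=X(B,g),\qquad g\text{ rich along the \textbf{even} integers},$$
with $q:X\to B$, $\iota_X:D\to X$ and $s_n:\pi_nB\to X$. Since $\pi_NB\cong Y^N$, (Y1) and Lemma 6.4 give
$$\mathcal L(\ell_s,X)=\mathcal K(\ell_s,X)\qquad(1<s<\infty).\tag{15}$$

Both $X$ and $Y$ contain $D$. If the inclusion $\iota_Y:D\to Y$ extended to an operator $V:X\to Y$, then with a lift $L_u:Y\to X$ of some $J_u$, $u\ne0$, the operator $T=L_uV$ would satisfy $qT\iota_X=J_u\iota_Y$, which is not compact: requirement 1 of Section 2 would fail. This is what the two parities prevent.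

**Lemma 10.1.** There is no operator $V:X\to Y$ with $V\iota_X=\iota_Y$.

*Proof.* Suppose $V$ exists. We compare the same chain in $X$ and in $Y$, placed where only $X$ is twisted.

**Step 1: pass to functionals on $B$.** Let $e^X_\gamma,d^X_\gamma$ and $e^Y_\gamma,d^Y_\gamma$ be the functionals of Fact 5.5 on $X$ and $Y$. They agree on $D$, so $e^Y_\gamma V-e^X_\gamma$ and $d^Y_\gamma V-d^X_\gamma$ vanish on $\iota_X(D)=\ker q$. They equal $\psi_\gamma q$ and $\varphi_\gamma q$ with $\psi_\gamma,\varphi_\gamma\in B^*$ and $\|\psi_\gamma\|\le C_1:=8(\|V\|+1)$. For $b=qx$, (7) applied to $Vx\in Y$ and to $x\in X$ gives $\max_{\gamma\in\Delta_k}|\varphi_\gamma(b)|\to0$ as $k\to\infty$.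

**Step 2: a chain at even places.** We want a relation in which only the twist of $X$ appears. Take a chain (Fact 6.1) with all $k_r-1$ even. Then $g'_{k_r-1}=0$, so (8) for $Y$ reads $e^Y_{\xi_n}=\sum_rd^Y_{\xi_r}$. Compose with $V$, subtract (8) for $X$, and cancel the surjection $q$:
$$\psi_{\xi_n}=\sum_{r\le n}\varphi_{\xi_r}-\tfrac18\sum_{r\le n}g_{k_r-1}(I-\pi_{k_{r-1}})\quad\text{on }B.\tag{16}$$

**Step 3: test vectors.** We choose vectors on which the right side of (16) is of order $n$ but whose sum is of order $n^{1/p_0}$. Fix $n$, $\epsilon=\frac1{200n}$, and a unit vector $y_0\in Y$. Since $u\mapsto J_uy_0$ is bounded $E\to B$ and $h_l\to0$ weakly, the vectors $y_0\otimes h_l$ are weakly null in $B$. With $k_0=0$ choose inductively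

- $l_t>k_{t-1}$ with $|\varphi_{\xi_r}(b_t)|\le\epsilon$ for $r<t$, where $b_t=y_0\otimes h_{l_t}$;
- $f_t\in\mathcal G$ with $|f_t(b_t)|\ge\frac1{18}$, possible as $\|b_t\|\ge\frac16$;
- $k_t$ with $k_t-1$ even, $g_{k_t-1}=f_t$, $k_t\ge\max(k_{t-1}+2,l_t)$ ($k_1\ge t(n)$), so large that $|\varphi_\gamma(b_r)|\le\epsilon$ for $\gamma\in\Delta_{k_t}$, $r\le t$.

Then $|\varphi_{\xi_r}(b_t)|\le\epsilon$ for all $r,t$. The twist terms form a diagonal matrix:

- for $t<r$: $l_t\le k_t\le k_{r-1}$, so $(I-\pi_{k_{r-1}})b_t=0$;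
- for $t>r$: $l_t>k_{t-1}\ge k_r$, so $\pi_{k_{r-1}}b_t=\pi_{k_r-1}b_t=0$, and $g_{k_r-1}=g_{k_r-1}\pi_{k_r-1}$ gives $g_{k_r-1}(I-\pi_{k_{r-1}})b_t=0$;
- for $t=r$: $\pi_{k_{r-1}}b_r=0$, so $g_{k_r-1}(I-\pi_{k_{r-1}})b_r=f_r(b_r)$.

**Step 4: the contradiction.** We compare the two orders of growth. Let $\sigma_t$ be unimodular with $\sigma_tf_t(b_t)>0$. The $l_t$ are increasing, so (16), (13) and (5) give
$$\frac n{144}-n^2\epsilon\le\Big|\psi_{\xi_n}\Big(\sum_{t\le n}\sigma_tb_t\Big)\Big|\le C_1\Big\|\sum_{t\le n}\sigma_th_{l_t}\Big\|_E\le C_1\kappa n^{1/p_0}.$$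
The left side is $\frac n{144}-\frac n{200}\ge\frac n{1000}$. As $p_0>1$ and $C_1$ does not depend on $n$, this fails for large $n$. $\square$

**Lemma 10.2.** For every $T\in\mathcal L(X)$ the operator $qT\iota_X:D\to B$ is compact.

*Proof.* By Lemma 9.2(ii), $qT\iota_X=J_u\iota_Y+$compact. If $u\ne0$, take $v\in E^*$ with $v(u)=1$. By (13), $v^\#qT:X\to Y$ satisfies $v^\#qT\iota_X=\iota_Y+K$ with $K:D\to Y$ compact. Subtracting a compact extension of $K$ to $X$ (Fact 5.3) we get $V:X\to Y$ with $V\iota_X=\iota_Y$, against Lemma 10.1. So $u=0$. $\square$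

## 11. The algebra $\mathcal K(E)\oplus\mathbb C$ inside $\mathrm{Cal}(X)$

**Step 1: finite matrices.** We lift finite matrices to $X$. For $A\in P_N\mathcal L(E)P_N$ put
$$\Psi(A)=[s_N(I\otimes A)q]\in\mathrm{Cal}(X);$$
note that $I\otimes A$ maps $B$ into $\pi_NB$. By Fact 5.4 the class does not depend on $N$. $\Psi$ is linear, and it is multiplicative because $qs_N=\mathrm{id}$ on $\pi_NB$:
$$s_N(I\otimes A)q\,s_N(I\otimes A')q=s_N(I\otimes AA')q.$$
Also $\|\Psi(A)\|\le4\|A\|$.

**Step 2: a lower bound.** It will give a closed range. Let $K\in\mathcal K(X)$, and let $v\in P_NE$, $w\in E^*$ be unit vectors. By (13),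
$$w^\#q\big(s_N(I\otimes A)q+K\big)s_NJ_v=w^\#(I\otimes A)J_v+\text{compact}=w(Av)I_Y+\text{compact}.$$
Test on a normalized weakly null sequence of $Y$: $|w(Av)|\le6\cdot1\cdot4\cdot\|s_N(I\otimes A)q+K\|$. As $A=AP_N$ and $\|P_N\|\le1$, $\|A\|\le24\|\Psi(A)\|$.

**Step 3: extension to $\mathcal K(E)\oplus\mathbb C$.** By density of $\bigcup_NP_N\mathcal L(E)P_N$ in $\mathcal K(E)$, $\Psi$ extends to a homomorphism
$$\Psi:\mathcal K(E)\to\mathrm{Cal}(X),\qquad\tfrac1{24}\|A\|\le\|\Psi(A)\|\le4\|A\|,$$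
whose range is closed. Put $\Psi^+(A,\lambda)=\Psi(A)+\lambda[I]$, a bounded unital homomorphism on the unitization.

**Step 4: $\Psi^+$ is injective.** Let $\Psi(A)+\lambda[I]=0$. If $\lambda=0$ then $A=0$. If $\lambda\ne0$, then $[I]=\Psi(C)$ with $C=-A/\lambda$. So $\Psi(CA')=\Psi(A')$, hence $CA'=A'$ for all $A'\in\mathcal K(E)$. Therefore $C=I_E$, which is not compact since $E$ is infinite-dimensional; this is a contradiction.

## 12. Every operator on $X$ is a scalar, plus a lifted matrix, plus a compact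

It remains to show that $\Psi^+$ is onto. Let $T\in\mathcal L(X)$.

**Step 1: make $T$ vanish on $D$.** This extracts the scalar. By Lemma 10.2, $qT\iota_X$ is compact. Let $W:D\to X$ be a compact lift, $qW=qT\iota_X$ (Fact 5.2), and $\tilde W\in\mathcal K(X)$ a compact extension, $\tilde W\iota_X=W$ (Fact 5.3). Then $(T-\tilde W)\iota_X$ maps $D$ into $\ker q=\iota_X(D)$, and by (1) it is $\lambda\iota_X+$compact. Subtracting also $\lambda I$ and a compact extension of the last compact operator, we get $[T]=\lambda[I]+[T_2]$ with $T_2\iota_X=0$. So $T_2=\hat Tq$ with $\hat T\in\mathcal L(B,X)$.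

**Step 2: $\|\hat T(I-\pi_N)\|\to0$.** This is where the noncompact matrices disappear. Otherwise there are $\delta>0$ and infinitely many $N$ with $\|\hat T(I-\pi_N)\|>\delta$. For such $N$ there are $x\in B$, $\|x\|\le1$, and $M>N$ with $\|\hat T(\pi_M-\pi_N)x\|>\delta$, since $\pi_Mx\to x$. Repeating from such an $N'\ge M$, we get successive interval projections $Q_i$ and $b_i\in Q_iB$ with $\|b_i\|\le2$, $\|\hat Tb_i\|\ge\delta$. By Lemma 8.1(a) the assignment $e_i\mapsto b_i$ on unit vectors defines an operator $\rho:\ell_{p_1}\to B$, and $p_1>1$. By (15), $\hat T\rho$ is compact, so $\hat Tb_i=\hat T\rho e_i\to0$, a contradiction.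

Hence $T_2=\lim_N\hat T\pi_Nq$ in norm, and by (13)
$$\hat T\pi_Nq=\sum_{n\le N}S_nh_n^{*\#}q,\qquad S_n=\hat TJ_{h_n}:Y\to X.$$

**Step 3: identify the columns $S_n$ modulo compacts.** For $u\in E$ we have $\|J_u-\pi_NJ_u\|\le\|(I-P_N)u\|\to0$. So by Fact 5.2 there is a lift $L_u:Y\to X$, $qL_u=J_u$, with $\|L_u\|\le8\|u\|$. Two lifts of the same operator $Y\to B$ differ by an operator into $\ker q=\iota_X(D)$, which is compact by (Y5). So modulo compacts $L_u$ does not depend on the choice of the lift, and it is linear in $u$. By Lemma 9.2(i), $qS_n=J_{u_n}+K_n$ with $u_n\in E$ and $K_n$ compact. Let $\tilde K_n$ be a compact lift of $K_n$. Then $S_n-\tilde K_n$ and $L_{u_n}$ are lifts of the same operator, so $S_n=L_{u_n}+$compact.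

**Step 4: recognize the matrix.** We show that the columns come from $\Psi$. Let $u\otimes h_n^*\in\mathcal K(E)$ be $e\mapsto h_n^*(e)u$. First let $u\in P_ME$, $M\ge n$. Then $u\otimes h_n^*\in P_M\mathcal L(E)P_M$, $s_MJ_u$ is a lift of $J_u$, and $J_uh_n^{*\#}=I\otimes(u\otimes h_n^*)$ on $B$. So
$$[L_uh_n^{*\#}q]=[s_MJ_uh_n^{*\#}q]=[s_M(I\otimes(u\otimes h_n^*))q]=\Psi(u\otimes h_n^*).$$
Both ends are linear and continuous in $u$, as $\|[L_uh_n^{*\#}q]\|\le8\|u\|\|h_n^{*\#}q\|$. So this holds for all $u\in E$. Therefore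
$$[\hat T\pi_Nq]=\sum_{n\le N}[L_{u_n}h_n^{*\#}q]=\Psi\Big(\sum_{n\le N}u_n\otimes h_n^*\Big)\in\Psi(\mathcal K(E)).$$
By Step 2 these classes converge to $[T_2]$, and $\Psi(\mathcal K(E))$ is closed. So $[T_2]\in\Psi(\mathcal K(E))$ and $[T]=\lambda[I]+[T_2]$ lies in the range of $\Psi^+$.

Thus $\Psi^+$ is a bounded bijective algebra homomorphism from the unitization of $\mathcal K(E)$ onto $\mathrm{Cal}(X)$, and $X$ is separable. This proves Theorem 3.1. With $E=\ell_2$, $p_0=q_0=2$, $\kappa=1$ it proves Theorem 1.1. $\blacksquare$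

## 13. Superreflexive spaces and matrix algebras

A Banach space $F$ is *superreflexive* if every space finitely representable in $F$ is reflexive; the spaces $\ell_t$ and $L_t[0,1]$, $1<t<\infty$, are examples with bases. The corollary rests on the theorem of V. I. and N. I. Gurariĭ (Izv. Akad. Nauk SSSR 35 (1971)) and R. C. James (*Super-reflexive spaces with bases*, Pacific J. Math. 41 (1972)):

*If $F$ is a real superreflexive space and $K\ge1$, there are $1<p_0\le q_0<\infty$ and $c,C>0$ such that $c(\sum|a_i|^{q_0})^{1/q_0}\le\|\sum a_ix_i\|\le C(\sum|a_i|^{p_0})^{1/p_0}$ for every normalized basic sequence $(x_i)$ in $F$ with basis constant at most $K$ and all finitely supported real $(a_i)$.*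

**Proof of Corollary 3.2.** **Step 1: renorm.** We arrange the normalization of Theorem 3.1. Let $E$ be superreflexive and infinite-dimensional with a Schauder basis. Replace its norm by the equivalent norm $\sup_n\|P_ne\|$ and then normalize the basis. As $P_nP_m=P_{\min(n,m)}$, we have $\|P_n\|\le1$ in the new norm. This changes neither superreflexivity nor, up to isomorphism, the algebra $\mathcal K(E)$.

**Step 2: check (3).** Let $0=N_0<\dots<N_l$ and $e\in P_{N_l}E$. Consider the vectors $Q_ie/\|Q_ie\|$ with $Q_ie\ne0$, followed by $h_{N_l+1},h_{N_l+2},\dots$. Because $\|P_N\|\le1$, this is a normalized basic sequence with basis constant $1$ in the underlying real space of $E$, which is superreflexive. The quoted theorem with $K=1$ and $a_i=\|Q_ie\|$ gives (3) with $\kappa=\max(1,C,1/c)$. So Theorem 3.1 applies.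

**Step 3: matrices.** The last claim follows from the computation of Section 1. An operator on $X^k$ is a $k\times k$ matrix over $\mathcal L(X)$, compact exactly if all entries are. So $\mathrm{Cal}(X^k)\cong M_k(\mathrm{Cal}(X))\cong M_k(\mathcal K(E)\oplus\mathbb C)$ for every $k$, and these algebras are Calkin algebras. $\blacksquare$
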